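\title{Concurrent lines, parallel lines, and the linear matroid conjecture for sumsets}

\begin{abstract}
For a finite set $U$ in a commutative group let $\beta(U)$ be the best constant in the inequality $|A+B+U|\ge \beta(U)\,|A|^{1/2}|B|^{1/2}$, where $A$ and $B$ are arbitrary finite nonempty sets. The linear matroid conjecture predicts that $\beta(U)$ is determined by the dimensions of the subsets of $U$ and is monotone in them. We disprove it in every dimension $d\ge 3$: points on $d$ concurrent lines and points on $d$ parallel lines can have the same dimension function, while $\beta$ is arbitrarily close to $2^d$ for the first configuration and at most $2d$ for the second. Seven points in dimension $3$ already give a counterexample. We also compute $\beta$ for all sets of dimension at most $2$ and deduce that the conjecture holds when the target set has dimension at most $2$.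
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are commutative and written additively, and $X+Y=\{x+y: x\in X,\ y\in Y\}$. For a finite nonempty subset $U$ of a group $G$ put
\[
\beta(U)=\inf_{A,B}\ \frac{|A+B+U|}{|A|^{1/2}|B|^{1/2}},
\]
where $A$ and $B$ range over the finite nonempty subsets of $G$. When $U$ is given as a subset of $\mathbb Z^k$ we take $G=\mathbb Z^k$; Remark~\ref{rem:ambient} shows that enlarging $G$ does not change $\beta(U)$.

\subsection*{What $\beta$ measures}
For compact sets $A,B\subset\mathbb R^d$ the Brunn--Minkowski inequality and the inequality of arithmetic and geometric means give $\operatorname{vol}(A+B)\ge 2^d\operatorname{vol}(A)^{1/2}\operatorname{vol}(B)^{1/2}$. For cardinalities in $\mathbb Z^d$ nothing of the kind holds, because $A$ and $B$ may be single points or progressions on a line. Adding a fixed set $U$ penalizes such degenerate choices, and $\beta(U)$ records how much growth is restored. It is unchanged by translations of $U$ and by automorphisms of $G$, and $U'\subset U$ implies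 $\beta(U')\le\beta(U)$. In every group
\begin{equation}\label{eq:trivial}
|X+Y|\ge\max(|X|,|Y|)\ge |X|^{1/2}|Y|^{1/2},
\end{equation}
so $\beta(U)\ge1$, and the choice $A=B=\{0\}$ gives $\beta(U)\le|U|$.

The case $G=\mathbb Z$ is decided by the inequality
\begin{equation}\label{eq:line}
|X_1+\dots+X_k|\ge |X_1|+\dots+|X_k|-(k-1)\qquad(X_i\subset\mathbb Z\text{ finite and nonempty}).
\end{equation}
For $k=2$ it holds because $X_1+\min X_2$ and $\max X_1+X_2$ have exactly one common element; induction gives the rest. If $W\subset\mathbb Z$ has at least two elements, \eqref{eq:line} yields $|A+B+W|\ge|A|+|B|\ge2|A|^{1/2}|B|^{1/2}$, and long intervals $A=B$ show that $2$ cannot be improved. Thus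
\begin{equation}\label{eq:two}
\beta(W)=2\qquad\text{for every finite }W\subset\mathbb Z\text{ with }|W|\ge2 .
\end{equation}
The positions of the points of $W$ play no role here. One is led to ask whether, in general, $\beta$ depends only on the pattern of dependencies among the points.

\subsection*{The conjecture}
For a finite nonempty $X\subset G$, the subgroup $\langle X-X\rangle$ is the smallest subgroup that has $X$ inside one of its cosets. It is finitely generated, hence isomorphic to $T\times\mathbb Z^d$ with $T$ finite, and $\dim X:=d$ is the \emph{dimension} of $X$. For $X\subset\mathbb Z^k$ this is the dimension of the affine span of $X$, and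
\begin{equation}\label{eq:rank}
\dim X=\operatorname{rank}_{\mathbb Q}\{(1,x):x\in X\}-1,
\end{equation}
as one sees by subtracting a fixed vector $(1,x_0)$ from the others. So the function $U'\mapsto\dim U'$ on the nonempty subsets of $U$ carries the same information as the linear matroid of the vectors $(1,u)$, that is, the list of their linearly independent subfamilies. The following conjecture is stated in \cite{MRSZ}.

\begin{quote}
\textbf{Linear matroid conjecture.} Let $U$ and $V$ be finite sets of equal cardinality, each in some commutative group, and let $\varphi:U\to V$ be a bijection. If $\dim\varphi(U')\le\dim U'$ for every nonempty $U'\subset U$, then $\beta(V)\le\beta(U)$. In particular, if $\dim\varphi(U')=\dim U'$ for all such $U'$, then $\beta(V)=\beta(U)$.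
\end{quote}

The second assertion follows from the first applied to $\varphi$ and $\varphi^{-1}$. The conjecture agrees with \eqref{eq:two}. It also holds whenever $\varphi$ is the restriction of a group homomorphism: such a map does not increase dimensions, and Lemma~\ref{lem:fiber} below shows that it does not increase $\beta$.

\subsection*{Results}
Let $e_1,\dots,e_d$ be the standard basis of $\mathbb Z^d$. For $d\ge1$ and $N\ge2$ put
\[
U_{d,N}=\{ae_i:1\le i\le d,\ 1\le a\le N\}\subset\mathbb Z^d,
\]
\[
V_{d,N}=\{(N!/a,\,e_i):1\le i\le d,\ 1\le a\le N\}\subset\mathbb Z\times\mathbb Z^d .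
\]

\begin{theorem}\label{thm:main}
The map $\varphi:U_{d,N}\to V_{d,N}$, $\varphi(ae_i)=(N!/a,e_i)$, is a bijection with $\dim\varphi(U')=\dim U'$ for all nonempty $U'\subset U_{d,N}$. Moreover $\beta(V_{d,N})\le2d$, while $\beta(U_{d,N})\to2^d$ as $N\to\infty$. Hence the linear matroid conjecture fails in every dimension $d\ge3$. Explicitly,
\[
\beta(U_{3,20})\ge\tfrac{781}{123}>6\ge\beta(V_{3,20}).
\]
\end{theorem}

Both assertions of the conjecture fail: the second for $\varphi$, the first for $\varphi^{-1}$. The limit $2^d$ is the largest value that $\beta$ can take in dimension $d$, by \eqref{eq:upper}, and the ratio $\beta(U_{d,N})/\beta(V_{d,N})$ is at least $\beta(U_{d,N})/(2d)$, which tends to $2^{d-1}/d$. Dimension $3$ is the exact threshold.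

\begin{theorem}\label{thm:low}
For a finite nonempty set $U$ in a commutative group let $n_U$ be the number of classes of $U$ under the relation ``$u-u'$ has finite order''. Then
\begin{itemize}
\item $\beta(U)=1$ if $\dim U=0$;
\item $\beta(U)=2$ if $\dim U=1$;
\item $\beta(U)=\min(4,n_U)$ if $\dim U=2$;
\item $\beta(U)\ge4$ if $\dim U\ge3$.
\end{itemize}
Consequently, if $\varphi:U\to V$ satisfies the hypothesis of the conjecture and $\dim V\le2$, then $\beta(V)\le\beta(U)$.
\end{theorem}

A finer analysis of the construction in Theorem~\ref{thm:main} gives a small example.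

\begin{theorem}\label{thm:seven}
Let $U=\{e_1,2e_1,e_2,2e_2,e_3,2e_3,3e_3\}\subset\mathbb Z^3$, let
\[
V=\{(6,e_1),(3,e_1),(6,e_2),(3,e_2),(6,e_3),(3,e_3),(2,e_3)\}\subset\mathbb Z^4,
\]
and let $\varphi(ae_i)=(6/a,e_i)$. Then $\dim\varphi(U')=\dim U'$ for all nonempty $U'\subset U$, but $\beta(V)\le6<6+\frac2{65}\le\beta(U)$.
\end{theorem}

We do not claim that $7$ is the smallest size of a counterexample.

Sections~\ref{sec:upper} and~\ref{sec:projective} contain the upper bounds and the geometric reason for the failure. Section~\ref{sec:layers} proves Theorem~\ref{thm:main} and depends on nothing later. Section~\ref{sec:low} proves Theorem~\ref{thm:low}, and Section~\ref{sec:seven} combines one lemma from it with the method of Section~\ref{sec:layers} to prove Theorem~\ref{thm:seven}.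

\section{Upper bounds from cosets}\label{sec:upper}

Every upper bound for $\beta$ in this paper comes from taking $A=B$ to be a large box in a subgroup.

\begin{lemma}\label{lem:cosets}
Let $L\cong T\times\mathbb Z^j$, with $T$ finite, be a subgroup of $G$, and suppose that the finite set $U\subset G$ meets exactly $m$ cosets of $L$. Then $\beta(U)\le2^jm$.
\end{lemma}

\begin{proof}
Let $A=B=T\times\{0,\dots,M-1\}^j\subset L$. The part of $U$ in one coset is a translate of a finite subset of $L$, and there is a $K$, independent of $M$, such that each of these $m$ subsets lies in $T\times Q$ for a box $Q\subset\mathbb Z^j$ with $K$ points on each side. Hence $|A+B+U|\le m|T|(2M+K)^j$, while $|A|=|B|=|T|M^j$. Let $M\to\infty$.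
\end{proof}

Take first $L=\langle U-U\rangle$, so that $j=\dim U$ and $m=1$. Take next for $L$ the torsion subgroup of $\langle U-U\rangle$; then $j=0$, and $u,u'\in U$ lie in the same coset exactly when $u-u'$ has finite order, so $m=n_U$. We obtain
\begin{equation}\label{eq:upper}
\beta(U)\le2^{\dim U},\qquad\beta(U)\le n_U .
\end{equation}
Both bounds can be read off from the dimension function, the second because $\dim\{u,u'\}=0$ exactly when $u-u'$ has finite order.

The intermediate cases of Lemma~\ref{lem:cosets} are different. For $U\subset\mathbb Z^k$ and $j=1$ the lemma gives $\beta(U)\le2m$ if $U$ is covered by $m$ \emph{parallel} lines, and parallelism is not a statement about ranks of the vectors $(1,u)$. The affine span of $m$ parallel lines has dimension at most $m$, so a set of dimension $d$ needs $m\ge d$ lines, and the best bound available this way is $2d$. For $d\le2$ this equals $2^d$ and says nothing new. For $d\ge3$ it is smaller than $2^d$. This suggests taking a set on $d$ parallel lines and looking for a set with the same dimension function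 in which the lines are no longer parallel.

\section{From concurrent lines to parallel lines}\label{sec:projective}

By \eqref{eq:rank}, dimensions of subsets do not change when each vector $(1,u)$ is multiplied by its own nonzero scalar, or when an invertible linear map is applied to all of them. In other words, the dimension function is invariant under projective transformations that keep the points of $U$ finite.

The seven points of Theorem~\ref{thm:seven} show the mechanism. They lie on the three coordinate axes, which meet at the origin. Divide each vector $(1,ae_i)$ by $a$ and then multiply the first coordinate by $6$: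
\[
(1,e_i)\mapsto(6,e_i),\qquad(1,2e_i)\mapsto(3,e_i),\qquad(1,3e_3)\mapsto(2,e_3).
\]
The new vectors are normalized so that the sum of the last three coordinates, rather than the first coordinate, equals $1$. They are the points of $V$, and the $i$-th axis has become the line $\mathbb Z\times\{e_i\}$. The origin corresponds to the vector $(1,0,0,0)$, on which the new normalizing form vanishes: it is sent to infinity and becomes the common direction of the three lines. This is possible only because the origin does not belong to $U$. The dimension function sees that any two of the lines are coplanar, and this holds for concurrent and for parallel lines alike.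

For $V$, Lemma~\ref{lem:cosets} with the common direction gives $\beta(V)\le6$. For $U$ no such direction exists: $L=\mathbb Ze_3$ meets $U$ in five cosets and gives $10$, while $L=\{0\}$ gives $7$ and $L=\mathbb Z^3$ gives $8$. The general statement is as follows.

\begin{lemma}\label{lem:projective}
Let $d,K\ge1$ be integers and let $U$ be a nonempty subset of $\{ae_i:1\le i\le d,\ a\ge1,\ a\mid K\}\subset\mathbb Z^d$. Define $\varphi(ae_i)=(K/a,e_i)\in\mathbb Z\times\mathbb Z^d$. Then $\varphi$ is injective, $\dim\varphi(U')=\dim U'$ for every nonempty $U'\subset U$, and $\beta(\varphi(U))\le2d$.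
\end{lemma}

\begin{proof}
The pair $(K/a,e_i)$ determines $a$ and $i$, so $\varphi$ is injective. The linear map $(t,x)\mapsto(x_1+\dots+x_d,t,x)$ is injective and sends $\varphi(u)$ to $(1,\varphi(u))$. Therefore the vectors $(1,\varphi(u))$, $u\in U'$, have the same rank as the vectors $\varphi(u)=(K/a,e_i)$. Dividing the first coordinate by $K$ turns these into $(1/a,e_i)=a^{-1}(1,ae_i)$, which have the same rank as the vectors $(1,u)$. Now \eqref{eq:rank} gives the equality of dimensions. Finally $\varphi(U)$ meets at most $d$ cosets of $L=\mathbb Z\times\{0\}$, and Lemma~\ref{lem:cosets} applies with $j=1$.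
\end{proof}

With $K=N!$ and with $K=6$, $d=3$, this lemma proves everything in Theorems~\ref{thm:main} and~\ref{thm:seven} except the lower bounds for $\beta(U)$. Those must hold for all $A$ and $B$, and they are the substance of the proofs.

\section{Adding an axis nearly doubles $\beta$}\label{sec:layers}

The set $U_{d,N}$ arises from $U_{d-1,N}$ by adding $N$ points on a new axis. We study this operation in general. Throughout this section $d\ge2$, $N\ge1$, $W\subset\mathbb Z^{d-1}$ is finite and nonempty, $1\le\omega\le\beta(W)$, and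
\begin{equation}\label{eq:shape}
U=(W\times\{0\})\cup\{(0,a):1\le a\le N\}\subset\mathbb Z^{d-1}\times\mathbb Z .
\end{equation}
The \emph{layer} of $X\subset\mathbb Z^d$ at height $z\in\mathbb Z$ is $X_z=\{p\in\mathbb Z^{d-1}:(p,z)\in X\}$.

Product sets show what to expect. Let $A=A_0\times I$ and $B=B_0\times I$ with $I=\{0,\dots,m-1\}$, and let $s=|A_0|^{1/2}|B_0|^{1/2}$. The layers of $A+B+U$ at heights $0,\dots,2m-2$ contain $A_0+B_0+W$ and have at least $\omega s$ points. The next $N$ layers contain $A_0+B_0$ and have at least $s$ points. Dividing by $|A|^{1/2}|B|^{1/2}=ms$ we get at least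
\[
\frac{\omega(2m-1)+N}{m}=2\omega+\frac{N-\omega}{m}.
\]
Tall sets gain the factor $2$ from the vertical direction, and short sets are penalized by the $N$ extra points. For general $A$ and $B$ the layers have unequal sizes, so we encode the sizes in functions on $\mathbb Z$ and argue with level sets.

\subsection*{Reduction to functions on $\mathbb Z$}
For finitely supported $f,g:\mathbb Z\to[0,\infty)$ put
\[
h(z)=\max_{x+y=z}f(x)g(y),\qquad H(z)=\max\bigl(\omega h(z),\,h(z-1),\dots,h(z-N)\bigr).
\]
Call the pair $(f,g)$ \emph{normalized} if $\max f=\max g=1$. We write $\|f\|=(\sum_xf(x)^2)^{1/2}$.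

\begin{lemma}\label{lem:reduction}
If $\sum_zH(z)\ge c\,\|f\|\|g\|$ for all normalized pairs $(f,g)$, then $\beta(U)\ge c$.
\end{lemma}

\begin{proof}
Replacing $f,g$ by $\lambda f,\mu g$ multiplies both sides of the inequality by $\lambda\mu$, so it holds for all nonzero $f,g$. Given finite nonempty $A,B\subset\mathbb Z^d$, let $f(x)=|A_x|^{1/2}$ and $g(y)=|B_y|^{1/2}$, so that $\|f\|\|g\|=|A|^{1/2}|B|^{1/2}$. Let $A_x,B_y$ be nonempty. If $x+y=z$, the layer of $A+B+U$ at $z$ contains $A_x+B_y+W$, which has at least $\beta(W)f(x)g(y)\ge\omega f(x)g(y)$ elements. If $x+y=z-a$ with $1\le a\le N$, it contains $A_x+B_y$, which has at least $f(x)g(y)$ elements by \eqref{eq:trivial}. So the layer at $z$ has at least $H(z)$ elements, and $|A+B+U|\ge\sum_zH(z)$.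
\end{proof}

\subsection*{Level sets}
For a finitely supported $\theta\ge0$ we use the layer-cake formulas
\begin{equation}\label{eq:cake}
\sum\theta=\int_0^\infty|\{\theta\ge r\}|\,dr,\qquad\sum\theta^2=\int_0^\infty|\{\theta\ge\sqrt\rho\}|\,d\rho=2\int_0^\infty t\,|\{\theta\ge t\}|\,dt,
\end{equation}
which follow by summing the identities $c=\int_0^c dr$ and $c^2=\int_0^{c^2}d\rho=2\int_0^ct\,dt$ over the values $c$ of $\theta$. For a normalized pair let
\[
F(t)=|\{f\ge t\}|,\quad G(t)=|\{g\ge t\}|,\quad\Lambda(\rho)=|\{h\ge\rho\}|,\quad S=\|f\|^2+\|g\|^2 .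
\]
Then $S\ge2\|f\|\|g\|$, and since $f,g\le1$, \eqref{eq:cake} gives
\begin{equation}\label{eq:S}
S=\int_0^1\bigl(F(\sqrt\rho)+G(\sqrt\rho)\bigr)\,d\rho .
\end{equation}

\begin{lemma}\label{lem:levels}
For a normalized pair $(f,g)$,
\begin{equation}\label{eq:Lambda}
\Lambda(\rho)\ge F(t)+G(\rho/t)-1\qquad(0<\rho\le t\le1),
\end{equation}
and
\begin{equation}\label{eq:tall}
\sum_zH(z)\ge\omega(S-1).
\end{equation}
\end{lemma}

\begin{proof}
We have $\{h\ge\rho\}\supset\{f\ge t\}+\{g\ge\rho/t\}$. Both summands are nonempty because $t\le1$, $\rho/t\le1$ and the pair is normalized, so \eqref{eq:line} gives \eqref{eq:Lambda}. Since $H\ge\omega h$ and $\max h=1$, we have $\sum H\ge\omega\int_0^1\Lambda(\rho)\,d\rho$. Apply \eqref{eq:Lambda} with $t=\sqrt\rho$ and use \eqref{eq:S}.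
\end{proof}

The normalization is what makes the level sets of $f$ and $g$ nonempty over the same range, and it fixes the scale on which the loss $-1$ in \eqref{eq:tall} is measured. That loss is negligible when $\|f\|\|g\|$ is large. When it is small, the points on the new axis take over.

\begin{lemma}\label{lem:doubling}
For $U$ as in \eqref{eq:shape},
\[
\beta(U)\ge\frac{2\omega(N+\omega)}{N+2\omega}.
\]
\end{lemma}

\begin{proof}
Let $(f,g)$ be normalized and $X=\|f\|\|g\|$. There is $z_0$ with $h(z_0)=1$. Then $H(z_0)\ge\omega$ and $H(z_0+a)\ge1$ for $1\le a\le N$, so $\sum H\ge N+\omega$. By \eqref{eq:tall}, also $\sum H\ge\omega(2X-1)$. The two bounds agree at $X_0=\frac{N+2\omega}{2\omega}$. If $X\le X_0$, then $\sum H/X\ge(N+\omega)/X_0$. If $X\ge X_0$, then $\sum H/X\ge2\omega-\omega/X_0=(N+\omega)/X_0$. Since $(N+\omega)/X_0$ is the claimed bound, Lemma~\ref{lem:reduction} finishes the proof.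
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The statements about $\varphi$ and $V_{d,N}$ are Lemma~\ref{lem:projective} with $K=N!$. Define
\[
\omega_1=2,\qquad\omega_d=\frac{2\omega_{d-1}(N+\omega_{d-1})}{N+2\omega_{d-1}}\ \ge\ \omega_{d-1}.
\]
Since $N\ge2$, \eqref{eq:two} gives $\beta(U_{1,N})=2$. For $d\ge2$ the set $U_{d,N}$ has the form \eqref{eq:shape} with $W=U_{d-1,N}$, so $\beta(U_{d,N})\ge\omega_d$ by induction and Lemma~\ref{lem:doubling}. If $\omega_{d-1}\to2^{d-1}$ as $N\to\infty$, then $\frac{N+\omega_{d-1}}{N+2\omega_{d-1}}\to1$ and $\omega_d\to2^d$. Together with $\beta(U_{d,N})\le2^d$ from \eqref{eq:upper}, this gives $\beta(U_{d,N})\to2^d$.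

The affine span of $U_{d,N}$ contains $0=2e_1-(2e_1)$, written as the affine combination $2\cdot e_1-1\cdot(2e_1)$, and all $e_i$, so $\dim U_{d,N}=\dim V_{d,N}=d$. For $d\ge3$ we have $2^d>2d$, hence $\beta(U_{d,N})>\beta(V_{d,N})$ for large $N$. For $N=20$,
\[
\omega_2=\frac{4\cdot22}{24}=\frac{11}3,\qquad\omega_3=\frac{\frac{22}3\cdot\frac{71}3}{\frac{82}3}=\frac{781}{123}>6.\qedhere
\]
\end{proof}

\section{Sets of dimension at most two}\label{sec:low}

The upper bounds in Theorem~\ref{thm:low} are \eqref{eq:upper}. For the lower bounds we project $U$ to $\mathbb Z$ or $\mathbb Z^2$ and show that three or four non-collinear points in the plane force the factor $3$ or $4$.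

\subsection*{Projections do not increase $\beta$}
A homomorphism cuts $A$ and $B$ into fibers of unequal sizes, so we need the inequality defining $\beta$ for functions rather than sets. The tool is the one-dimensional Pr\'ekopa--Leindler inequality: if $\Theta,\Phi,\Psi:\mathbb R\to[0,\infty)$ are measurable and $\Theta\bigl(\frac{x+y}2\bigr)\ge\Phi(x)^{1/2}\Psi(y)^{1/2}$ for all $x,y\in\mathbb R$, then $\int\Theta\ge(\int\Phi)^{1/2}(\int\Psi)^{1/2}$.

\begin{lemma}\label{lem:functional}
Let $W$ be a finite nonempty subset of a group $Q$, and let $f,g:Q\to[0,\infty)$ be finitely supported. Then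
\[
\sum_{z\in Q}\ \max_{\substack{x+y+w=z\\ w\in W}}f(x)g(y)\ \ge\ \beta(W)\,\|f\|\|g\| .
\]
\end{lemma}

\begin{proof}
Let $P(z)$ be the summand, and put $\kappa(r)=|\{P\ge r\}|$, $F(t)=|\{f\ge t\}|$, $G(s)=|\{g\ge s\}|$ for $r,s,t>0$. If $F(t),G(s)>0$, then $\{P\ge ts\}\supset\{f\ge t\}+\{g\ge s\}+W$, so
\[
\kappa(ts)\ge\beta(W)F(t)^{1/2}G(s)^{1/2},
\]
and this is trivial if $F(t)G(s)=0$. The levels combine multiplicatively, so we pass to logarithms, with weights chosen to reproduce the integrals in \eqref{eq:cake}:
\[
\Theta(\xi)=\kappa(e^{2\xi})e^{2\xi},\qquad\Phi(x)=F(e^x)e^{2x},\qquad\Psi(y)=G(e^y)e^{2y}.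
\]
Then $\Theta\bigl(\frac{x+y}2\bigr)=\kappa(e^xe^y)e^{x+y}\ge\beta(W)\Phi(x)^{1/2}\Psi(y)^{1/2}$. The substitutions $r=e^{2\xi}$ and $t=e^x$ give $\int\Theta=\frac12\int_0^\infty\kappa(r)\,dr=\frac12\sum P$ and $\int\Phi=\int_0^\infty tF(t)\,dt=\frac12\|f\|^2$, and in the same way $\int\Psi=\frac12\|g\|^2$. The Pr\'ekopa--Leindler inequality for $\Theta/\beta(W)$, $\Phi$, $\Psi$ is the claim.
\end{proof}

\begin{lemma}\label{lem:fiber}
Let $\psi:G\to Q$ be a homomorphism and $U\subset G$ finite and nonempty. Then $|A+B+U|\ge\beta(\psi(U))\,|A|^{1/2}|B|^{1/2}$ for all finite nonempty $A,B\subset G$; that is, $\beta(U)\ge\beta(\psi(U))$.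
\end{lemma}

\begin{proof}
Let $A_x=A\cap\psi^{-1}(x)$, $B_y=B\cap\psi^{-1}(y)$, $f(x)=|A_x|^{1/2}$, $g(y)=|B_y|^{1/2}$. If $x+y+\psi(u)=z$ with $u\in U$, the fiber of $A+B+U$ over $z$ contains $A_x+B_y+u$, so it has at least $f(x)g(y)$ elements by \eqref{eq:trivial}. Sum over $z$ and apply Lemma~\ref{lem:functional} with $W=\psi(U)$.
\end{proof}

\begin{remark}\label{rem:ambient}
Let $U\subset G\subset G'$, and let $\beta$, $\beta'$ be the infima taken in $G$ and in $G'$. Then $\beta'\le\beta$, since more sets compete. Conversely, cut $A,B\subset G'$ into fibers over $G'/G$. Nonempty fibers $A_x,B_y$ are translates of subsets of $G$, so the fiber of $A+B+U$ over $x+y$ has at least $|A_x+B_y+U|\ge\beta f(x)g(y)$ elements, and Lemma~\ref{lem:functional} with $W=\{0\}$ gives $\beta'\ge\beta$.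
\end{remark}

\subsection*{Two rows}
A \emph{row} of $X\subset\mathbb Z^2$ is the set of its points with a given second coordinate, the \emph{height}. Inside a row of $A+B+W$ we can use \eqref{eq:line}. The difficulty is that the heights of the rows of $A$, $B$ and $W$ are arbitrary, so we do not know which sums of heights coincide. We select only families of heights that are increasing by construction, and we average over such families so that all rows of $A$, and all rows of $B$, receive equal weight.

\begin{lemma}\label{lem:rows}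
Let $W\subset\mathbb Z^2$ consist of $n_0\ge1$ points in one row and $n_1\ge1$ points in another row. Let $A,B\subset\mathbb Z^2$ be finite with exactly $m\ge1$ and $n\ge1$ nonempty rows, and put $\bar a=|A|/m$, $\bar b=|B|/n$. Then
\[
|A+B+W|\ge(m+n)\Bigl(\bar a+\bar b+\frac{n_0+n_1-4}2\Bigr).
\]
In particular $\beta(W)\ge|W|$ if $|W|\in\{3,4\}$.
\end{lemma}

\begin{proof}
The bound is symmetric in $n_0,n_1$, so after a translation the row with $n_0$ points has height $0$ and the row with $n_1$ points has height $t>0$. Let the rows of $A$ have heights $i_1<\dots<i_m$ and sizes $a_1,\dots,a_m$, and those of $B$ heights $j_1<\dots<j_n$ and sizes $b_1,\dots,b_n$.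

Let $L=m+n-1$ and let $(p_l,q_l)_{l=1}^L$ be a path from $(1,1)$ to $(m,n)$ in which each step increases exactly one coordinate by $1$. Put $\kappa_l=i_{p_l}+j_{q_l}$, which is strictly increasing in $l$, and $s_l=a_{p_l}+b_{q_l}$. By \eqref{eq:line}, $A+B+W$ has at least $s_l+n_0-2$ points at height $\kappa_l$ and at least $s_l+n_1-2$ points at height $\kappa_l+t$. We follow the path with the lower row of $W$ up to an index $l_0$, and with the upper row from $l_0$ on. The $L+1$ heights
\[
\kappa_1<\dots<\kappa_{l_0}<\kappa_{l_0}+t<\dots<\kappa_L+t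
\]
are distinct, so
\[
|A+B+W|\ge\sum_{l\le l_0}(s_l+n_0-2)+\sum_{l\ge l_0}(s_l+n_1-2).
\]
Sum over $l_0=1,\dots,L$. The term $s_l$ occurs $(L-l+1)+l=L+1$ times, and each of $n_0-2$, $n_1-2$ occurs $L(L+1)/2$ times. Dividing by $L$,
\begin{equation}\label{eq:path}
|A+B+W|\ge\frac{L+1}L\sum_{l=1}^Ls_l+\frac{L+1}2(n_0+n_1-4).
\end{equation}

Now choose the path uniformly at random. Let $c_p$ be the number of steps in the second coordinate made while the first coordinate equals $p$. Paths correspond bijectively to tuples $(c_1,\dots,c_m)$ of nonnegative integers with sum $n-1$. The set of such tuples is invariant under permutations, so $\mathbb E\,c_p=(n-1)/m$. The number of $l$ with $p_l=p$ is $1+c_p$, with expectation $L/m$. Hence $\mathbb E\sum_la_{p_l}=L\bar a$, and by symmetry $\mathbb E\sum_lb_{q_l}=L\bar b$. Taking expectations in \eqref{eq:path} and using $L+1=m+n$ gives the first claim.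

For the second, $(m+n)(\bar a+\bar b)\ge2(mn)^{1/2}\cdot2(\bar a\bar b)^{1/2}=4|A|^{1/2}|B|^{1/2}$, which settles $|W|=4$. If $|W|=3$, use $\bar a+\bar b\ge2$ to get $\bar a+\bar b-\frac12\ge\frac34(\bar a+\bar b)$.
\end{proof}

\subsection*{Three or four points in the plane}

\begin{lemma}\label{lem:four}
Let $W\subset\mathbb Z^2$ be non-collinear with $|W|\in\{3,4\}$. Then $\beta(W)\ge|W|$.
\end{lemma}

Non-collinearity is needed, since a collinear set has $\beta\le2$ by \eqref{eq:upper}.

\begin{proof}
Choose a line containing as many points of $W$ as possible. A primitive vector in its direction extends to a basis of $\mathbb Z^2$, so after an automorphism of $\mathbb Z^2$ the line is horizontal. If $|W|=3$, the row sizes are $(2,1)$. If $|W|=4$, they are $(3,1)$, $(2,2)$ or $(2,1,1)$. Lemma~\ref{lem:rows} covers all cases but the last.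

In the case $(2,1,1)$ the set $W$ has three rows, and we compress it so that it lies in two columns. For finite $X\subset\mathbb Z^2$ let $X'$ be obtained by replacing each nonempty row, of size $c$, by $\{0,\dots,c-1\}$ at the same height; then $|X'|=|X|$. The row of $A'+B'+W'$ at height $z$ is the union, over all triples of nonempty rows of $A,B,W$ whose heights add up to $z$, of the intervals $\{0,\dots,a+b+w-3\}$, where $a,b,w$ are the sizes of the three rows. Its size is the maximum of $a+b+w-2$ over these triples, and by \eqref{eq:line} the row of $A+B+W$ at height $z$ is at least as large. Thus $|A+B+W|\ge|A'+B'+W'|$. The set $W'$ has three points with first coordinate $0$ and one point with first coordinate $1$. Lemma~\ref{lem:rows} with the coordinates interchanged gives $|A'+B'+W'|\ge4|A'|^{1/2}|B'|^{1/2}=4|A|^{1/2}|B|^{1/2}$.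
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:low}]
In view of \eqref{eq:upper} and $\beta\ge1$, the four statements follow from
\begin{equation}\label{eq:lower}
\beta(U)\ge2\ \text{ if }\dim U\ge1,\qquad\beta(U)\ge\min(4,n_U)\ \text{ if }\dim U\ge2,
\end{equation}
and from the fact that $n_U\ge\dim U+1$. Let $A,B\subset G$ be finite and nonempty. The subgroup $G_0$ generated by $A\cup B\cup U$ is isomorphic to $T\times\mathbb Z^k$ with $T$ finite; let $\pi:G_0\to\mathbb Z^k$ be the projection. Its kernel is the torsion subgroup, so $|\pi(U)|=n_U$. It maps $\langle U-U\rangle$ onto $\langle\pi(U)-\pi(U)\rangle$ with finite kernel, so $\dim\pi(U)=\dim U$. A subset of $\mathbb Z^k$ of affine dimension $d$ has at least $d+1$ points, whence $n_U\ge\dim U+1$.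

If $\dim U\ge1$, two points of $\pi(U)$ differ in some coordinate. Let $\psi:G_0\to\mathbb Z$ be $\pi$ followed by that coordinate. Lemma~\ref{lem:fiber} and \eqref{eq:two} give $|A+B+U|\ge2|A|^{1/2}|B|^{1/2}$.

If $\dim U\ge2$, put $r=\min(4,n_U)\in\{3,4\}$ and choose distinct points $x_1,\dots,x_r$ of $\pi(U)$ with $x_1,x_2,x_3$ non-collinear. Consider $2\times k$ matrices $M$. The determinant of $M(x_2-x_1)$ and $M(x_3-x_1)$ is a polynomial in the entries of $M$, and it is nonzero because the independent vectors $x_2-x_1$, $x_3-x_1$ can be sent to any two vectors by a rational matrix. For $i\ne j$ the first coordinate of $M(x_i-x_j)$ is a nonzero linear form. The product of these polynomials is nonzero, so it does not vanish at some integer matrix $M$. Then $W=\{Mx_1,\dots,Mx_r\}$ is a non-collinear set of $r$ points contained in $\psi(U)$, where $\psi=M\circ\pi$. Lemma~\ref{lem:fiber}, monotonicity and Lemma~\ref{lem:four} give $|A+B+U|\ge r|A|^{1/2}|B|^{1/2}$. This proves \eqref{eq:lower}.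

Now let $\varphi:U\to V$ satisfy the hypothesis of the conjecture with $\dim V\le2$. Only two instances of the hypothesis are needed. For $U'=U$ it gives $\dim U\ge\dim V$. For pairs $U'=\{u,u'\}$ it says that $\varphi$ maps each class of $U$ into a class of $V$, and since $\varphi$ is onto, $n_V\le n_U$. If $\dim V=0$, then $\beta(V)=1\le\beta(U)$. If $\dim V=1$, then $\beta(V)=2\le\beta(U)$ by \eqref{eq:lower}. If $\dim V=2$, then $\beta(V)=\min(4,n_V)\le\min(4,n_U)\le\beta(U)$, again by \eqref{eq:lower}.
\end{proof}

\section{Seven points}\label{sec:seven}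

Let $U$ be the set of Theorem~\ref{thm:seven}. By Lemma~\ref{lem:projective} it remains to prove $\beta(U)\ge6+\frac2{65}$. Since $\beta(U)\le|U|$, a set with $\beta>6$ has at least seven points, so against the bound $\beta(V)\le6$ this example leaves no point to spare.

The set $U$ has the form \eqref{eq:shape} with $W=\{e_1,2e_1,e_2,2e_2\}\subset\mathbb Z^2$ and $N=3$, and Lemma~\ref{lem:four} allows $\omega=4$. Lemma~\ref{lem:doubling} with $\omega=4$ gives $8(N+4)/(N+8)$, which exceeds $6$ only for $N\ge9$ and equals $56/11$ for $N=3$. Its proof uses the points on the new axis only at the top level $h=1$. Here we use them at every level.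

Fix a normalized pair $(f,g)$ and keep the notation of Section~\ref{sec:layers}, with
\[
H(z)=\max\bigl(4h(z),h(z-1),h(z-2),h(z-3)\bigr).
\]
Since $S\ge2\|f\|\|g\|$, the value $6$ corresponds to comparing $\sum H$ with $3S$. We shall prove
\begin{equation}\label{eq:goal}
\sum_zH(z)\ge3S+\tfrac1{16}.
\end{equation}
To this end we bound $\sum H$ from below and $S$ from above in terms of the single function
\[
\ell(\rho)=\Lambda(\rho)-1\qquad(0<\rho\le1),
\]
which is nonincreasing, integer-valued, and nonnegative because $\max h=1$.

\subsection*{Both sides in terms of $\ell$}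
For $0<r\le4$ we have $\{H\ge r\}\supset\{h\ge r/4\}$. For $0<r\le1$ we also have $\{H\ge r\}\supset\{h\ge r\}+\{0,1,2,3\}$, where the shift $0$ is allowed because $H\ge4h\ge h$; by \eqref{eq:line} this sumset has at least $\Lambda(r)+3$ elements. Substituting $r=4\rho$ in \eqref{eq:cake},
\begin{equation}\label{eq:Hlow}
\sum_zH(z)\ge4+4\int_{1/4}^1\ell(\rho)\,d\rho+4\int_0^{1/4}\max\bigl(\ell(\rho),\ell(4\rho)+3\bigr)\,d\rho .
\end{equation}

For $S$, inequality \eqref{eq:Lambda} with $t=\sqrt\rho$ gives $F(\sqrt\rho)+G(\sqrt\rho)\le\ell(\rho)+2$. Apply \eqref{eq:Lambda} also at the level $\sqrt\rho$ in place of $\rho$. With $t=\sqrt\rho$ it gives $\Lambda(\sqrt\rho)\ge F(\sqrt\rho)+G(1)-1\ge F(\sqrt\rho)$, and with $t=1$ it gives $\Lambda(\sqrt\rho)\ge G(\sqrt\rho)$. So $F(\sqrt\rho)+G(\sqrt\rho)\le2\ell(\sqrt\rho)+2$, and by \eqref{eq:S}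
\begin{equation}\label{eq:Sup}
S\le2+\int_0^1\min\bigl(\ell(\rho),2\ell(\sqrt\rho)\bigr)\,d\rho .
\end{equation}

Write $y=\ell(\rho)$, $k=\ell(\sqrt\rho)$ and, for $\rho\le\frac14$, $q=\ell(4\rho)$. Define
\[
D(\rho)=\begin{cases}4y-3\min(y,2k),&\frac14<\rho\le1,\\[2pt] 4\max(y,q+3)-3\min(y,2k),&0<\rho\le\frac14.\end{cases}
\]
Then \eqref{eq:Hlow} and \eqref{eq:Sup} give $\sum H-3S\ge-2+\int_0^1D$, and \eqref{eq:goal} follows from Lemma~\ref{lem:Delta} below.

Two test functions explain the shape of $D$. If $f$ and $g$ are indicators of single points, then $\ell=0$, $D=12$ on $(0,\frac14]$ and $D=0$ elsewhere, so $\int D=3$; this matches $\sum H-3S=7-6$. If $\ell=3$ on $(0,\frac14]$ and $\ell=0$ on $(\frac14,1]$, and $\min(y,2k)$ were replaced by $y$, the integral would be $15\cdot\frac1{16}+3\cdot\frac3{16}=\frac32<2$. So the second term in the minimum in \eqref{eq:Sup} cannot be dropped.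

\begin{lemma}\label{lem:Delta}
For every bounded nonincreasing $\ell:(0,1]\to\{0,1,2,\dots\}$ we have $\int_0^1D(\rho)\,d\rho\ge\frac{33}{16}$.
\end{lemma}

\begin{proof}
We begin with pointwise bounds.
\begin{itemize}
\item[(i)] For $\rho>\frac14$: $D\ge y$, and $D=4y$ if $k=0$.
\item[(ii)] For $\rho\le\frac14$: with $\mu=\max(y,q+3)$ we have $D\ge4\mu-3y\ge\mu\ge q+3$, and $D\ge4(q+3)-6k$. In particular $D\ge3$ always, $D\ge5$ if $q\ge2$, $D\ge6$ if $k\le1$, and $D\ge12$ if $k=0$.
\item[(iii)] For $\rho\le\frac1{16}$: $D\ge6$. Indeed $\sqrt\rho\ge4\rho$, so $q\ge k$, and (ii) gives $D\ge k+3$ and $D\ge12-2k$; the first bound is at least $6$ for $k\ge3$, the second for $k\le3$.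
\end{itemize}
Let $R_0,R_1,R_2$ be the integrals of $D$ over $(0,\frac1{16}]$, $(\frac1{16},\frac14]$, $(\frac14,1]$. By (iii), $R_0\ge\frac38$.

In the remaining bounds $\ell$ is evaluated only at points of $(\frac14,1]$, namely at $4\rho$ and $\sqrt\rho$ for $R_1$, and at $\rho$ and $\sqrt\rho$ for $R_2$. It suffices to know where $\ell$ drops below $1$ and below $2$ in that interval. Let $\sigma$ and $\tau$ be the suprema of $\{\frac14\}\cup\{\rho:\ell(\rho)\ge1\}$ and $\{\frac14\}\cup\{\rho:\ell(\rho)\ge2\}$. Then $\frac14\le\tau\le\sigma\le1$, and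
\[
\ell\ge2\text{ on }(\tfrac14,\tau),\qquad\ell\ge1\text{ on }(\tfrac14,\sigma),\qquad\ell\le1\text{ on }(\tau,1],\qquad\ell=0\text{ on }(\sigma,1].
\]
In particular $\int_{1/4}^1\ell\ge(\sigma-\frac14)+(\tau-\frac14)$.

\emph{Bounds for $R_1$.} Suppose $\tau\le\frac12$, so that $\frac1{16}\le\frac\tau4\le\tau^2\le\frac14$. On $(\frac1{16},\frac\tau4)$ we have $q\ge2$ and $D\ge5$. On $(\frac\tau4,\tau^2]$ we have $D\ge3$. On $(\tau^2,\frac14]$ we have $k\le1$ and $D\ge6$. Therefore
\begin{equation}\label{eq:R1a}
R_1\ge5\bigl(\tfrac\tau4-\tfrac1{16}\bigr)+3\bigl(\tau^2-\tfrac\tau4\bigr)+6\bigl(\tfrac14-\tau^2\bigr)=\tfrac{19}{16}+\tfrac\tau2-3\tau^2 .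
\end{equation}
If moreover $\sigma\le\frac12$, then on $(\sigma^2,\frac14]\subset(\tau^2,\frac14]$ we have $k=0$ and $D\ge12$, so $6(\frac14-\sigma^2)$ can be added to the right side of \eqref{eq:R1a}. If $\tau>\frac12$, then $q\ge2$ on $(\frac1{16},\frac18]$, so
\begin{equation}\label{eq:R1b}
R_1\ge5\cdot\tfrac1{16}+3\cdot\tfrac18=\tfrac{11}{16}.
\end{equation}

\emph{Bounds for $R_2$.} If $\sigma\le\frac12$, then $\sqrt\rho>\sigma$ and $k=0$ for all $\rho>\frac14$, so $D=4\ell$ and
\begin{equation}\label{eq:R2a}
R_2\ge4\sigma+4\tau-2 .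
\end{equation}
If $\sigma>\frac12$, then $D\ge\ell$ on $(\frac14,1]$, and on $(\sigma^2,\sigma)\subset(\frac14,1]$ we have $k=0$ and $y\ge1$, so $D=4y\ge y+3$. Since $4\sigma-3\sigma^2=1+(1-\sigma)(3\sigma-1)\ge1$,
\begin{equation}\label{eq:R2b}
R_2\ge\bigl(\sigma-\tfrac14\bigr)+\bigl(\tau-\tfrac14\bigr)+3(\sigma-\sigma^2)\ge\tau+\tfrac12 .
\end{equation}

\emph{Case $\sigma\le\frac12$.} Here $\tau\le\frac12$ as well. Adding $R_0\ge\frac38$, the improved form of \eqref{eq:R1a}, and \eqref{eq:R2a}, with constant term $\frac38+\frac{19}{16}+\frac32-2=\frac{17}{16}$,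
\[
\int_0^1D\ge\tfrac{17}{16}+\bigl(\tfrac92\tau-3\tau^2\bigr)+\bigl(4\sigma-6\sigma^2\bigr)\ge\tfrac{17}{16}+\tfrac{15}{16}+\tfrac12=\tfrac52 .
\]
We used that $\frac92\tau-3\tau^2$ is increasing on $[\frac14,\frac12]$ with value $\frac{15}{16}$ at $\frac14$, and that $4\sigma-6\sigma^2=\frac12+\frac12(1-2\sigma)(6\sigma-1)\ge\frac12$ on $[\frac14,\frac12]$.

\emph{Case $\tau\le\frac12<\sigma$.} By \eqref{eq:R1a} and \eqref{eq:R2b},
\[
\int_0^1D\ge\tfrac38+\tfrac{19}{16}+\tfrac12+\tfrac32\tau-3\tau^2=\tfrac{33}{16}+3\tau\bigl(\tfrac12-\tau\bigr)\ge\tfrac{33}{16}.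
\]

\emph{Case $\tau>\frac12$.} Then $\sigma>\frac12$, and \eqref{eq:R1b} and \eqref{eq:R2b} give $\int_0^1D\ge\frac38+\frac{11}{16}+1=\frac{33}{16}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:seven}]
The function $\ell$ is bounded because $h$ has finite support, so Lemma~\ref{lem:Delta} gives \eqref{eq:goal}. The additive gain $\frac1{16}$ is a fixed proportion of $S$ only when $S$ is bounded; for large $S$ we use \eqref{eq:tall}, which reads $\sum H\ge4S-4$. The two bounds agree at $S=\frac{65}{16}$. If $S\le\frac{65}{16}$, then $\frac1{16}\ge\frac S{65}$ and \eqref{eq:goal} gives $\sum H\ge(3+\frac1{65})S$. If $S\ge\frac{65}{16}$, then $4\le\frac{64}{65}S$ and $\sum H\ge(4-\frac{64}{65})S=(3+\frac1{65})S$. With $S\ge2\|f\|\|g\|$ we obtain $\sum H\ge(6+\frac2{65})\|f\|\|g\|$ for every normalized pair, and Lemma~\ref{lem:reduction} gives $\beta(U)\ge6+\frac2{65}$. The equality of dimensions and the bound $\beta(V)\le6$ are Lemma~\ref{lem:projective} with $d=3$ and $K=6$.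
\end{proof}

\begin{thebibliography}{9}

\bibitem{MRSZ}
D\'avid Matolcsi, Imre Ruzsa, George Shakan, Dmitrii Zhelezov,
\emph{An analytic approach to cardinalities of sumsets},
arXiv:2003.04075 (2020).

\end{thebibliography}
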